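# Normal fluctuations of the number of cut vertices in a random planar map

## 1. Maps, corners, blocks and cut vertices

**Planar map.** A planar map is a connected planar graph, possibly with loops and multiple edges, together with an embedding in the plane. Its size is its number of edges. The smallest map is the vertex map, with one vertex and no edge. There are two maps of size one: the link (an edge with two end vertices) and the loop (an edge from a vertex to itself).

**Rooted map.** A map is rooted if a vertex $v$ and an edge $e$ incident with $v$ are distinguished, the root vertex and the root edge. The root edge is directed away from the root vertex, and the face on its right is the root face, taken as the outer face. Two rooted maps are the same if an orientation-preserving homeomorphism of the sphere maps one onto the other and preserves the root vertex, the root edge and its direction. All maps below are rooted. The number of rooted maps with $n$ edges is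
$$M_n=\frac{2(2n)!}{(n+2)!\,n!}3^n ,\qquad M_0=1,\quad M_1=2,\quad M_2=9 .$$
The nine maps of size two are as follows. The path with two edges gives two rooted maps (root vertex at an end, or in the middle; the rotation of the path by $\pi$ identifies the other choices). The double edge gives one. A loop with a pendant edge has no symmetry and gives four, one for each half-edge that may serve as the root. Two loops at one vertex give two.

**Corner.** A corner at a vertex is the angular sector between two consecutive half-edges. A map with $n\ge1$ edges has $2n$ corners, one for each half-edge, and a vertex of degree $d$ has $d$ of them. For example, the loop has one vertex, of degree 2, with two corners, one inside and one outside. The root corner is the corner at the root vertex on the right of the root edge, so choosing a root is the same as choosing a corner.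

**Cut vertex.** A vertex $v$ is a cut vertex if the edge set can be partitioned into two non-empty classes such that $v$ is the only vertex incident with edges of both classes. The middle of a path with two edges is a cut vertex. The vertex of a single loop is not. A vertex that carries a loop and at least one further edge always is: take the loop as one class. We write $X(m)$ for the number of cut vertices of $m$. Among the nine maps of size two, only the double edge has $X=0$; the other eight have $X=1$.

**Non-separable map, block.** A non-separable map is a map with at least one edge and no cut vertex. The link, the loop and the double edge are non-separable, and these are all the non-separable maps with at most two edges. The blocks of a map are its maximal non-separable submaps. Each edge lies in exactly one block, and a vertex is a cut vertex if and only if it belongs to at least two blocks. In the loop with a pendant edge the blocks are the loop and the link, and they share the one cut vertex.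

**Root-block decomposition (Tutte).** Every rooted map with at least one edge arises in exactly one way from its root block $b$, the block that contains the root edge, by inserting an arbitrary rooted map (a *piece*, possibly the vertex map) in each of the $2e(b)$ corners of $b$, where $e(b)$ is the number of edges of $b$. Inserting means identifying the root vertex of the piece with the vertex of the corner and drawing the piece in that corner. For example, take the path with two edges. Rooted at an end, it is the link with a second link inserted at the far vertex. Rooted in the middle, it is the link with a second link inserted at the root vertex.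

By the block criterion, a vertex $w$ of $b$ is a cut vertex of the whole map if and only if some piece at $w$ is non-empty, and a non-root vertex of a piece is a cut vertex of the whole map if and only if it is a cut vertex of the piece.

**Random map and generating function.** Let $X_n$ be the number of cut vertices of a uniformly random rooted map with $n$ edges, each map having probability $1/M_n$. Put
$$M(z,u)=\sum_{n}z^n\sum_{e(m)=n}u^{X(m)}=1+2z+(1+8u)z^2+\cdots,\qquad \mathbb E\,u^{X_n}=\frac{[z^n]M(z,u)}{M_n}.$$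
For example, $\mathbb E u^{X_2}=(1+8u)/9$.

**Two classical facts.** *Pringsheim's theorem*: a power series with non-negative coefficients and finite radius of convergence $R>0$ is singular at the point $R$. *Hwang's quasi-power theorem*: if $\mathbb E e^{tX_n}=e^{nB(t)+a(t)}(1+O(n^{-1}))$ uniformly for complex $t$ near $0$, with $a,B$ analytic and $B''(0)\neq0$, then $(X_n-nB'(0))/\sqrt{nB''(0)}$ has Kolmogorov distance $O(n^{-1/2})$ from $N(0,1)$. (The Kolmogorov distance is the supremum of the difference of distribution functions.) A sum of $n$ independent copies of one bounded non-constant integer variable is the model example, with $a=0$ and no error term. We use Hwang's theorem only for the rate.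

## 2. Asymptotic normality of $X_n$

It is known that $X_n/n\to c$ in probability, where $c=\frac{5-\sqrt{17}}4\approx0.219223594$, and $\mathbb EX_n=cn+O(1)$. Michael Drmota, Marc Noy and Benedikt Stufler, in "Cut Vertices in Random Planar Maps", arXiv:2104.14151 (2021), conjecture that moreover
$$\frac{X_n-\mathbb E X_n}{\sqrt{\operatorname{Var}X_n}}\longrightarrow N(0,1)\quad\text{in distribution.}$$
Is this true? It is, and more can be said.

**Theorem 1 (the conjecture holds).** There are functions $\rho(u),A(u)$, analytic and non-zero near $u=1$, with $\rho(1)=\frac1{12}$, such that uniformly for complex $u$ near $1$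
$$[z^n]M(z,u)=A(u)\,n^{-5/2}\rho(u)^{-n}\bigl(1+O(1/n)\bigr).$$
Moreover $\mathbb E X_n=cn+O(1)$, $\operatorname{Var}X_n=\sigma^2n+O(1)$ with $\sigma^2>0$, and $\frac{X_n-\mathbb EX_n}{\sqrt{\operatorname{Var}X_n}}\to N(0,1)$ in distribution and with all moments; the Kolmogorov distance to $N(0,1)$ is $O(n^{-1/2})$.

**Theorem 2.** (i) $c=\frac{5-\sqrt{17}}4$ and $\sigma^2=\frac{4883\sqrt{17}-20043}{1088}\approx0.08284$.

(ii) Local limit theorem: uniformly in $k\in\mathbb Z$,
$$\mathbb P(X_n=k)=\frac1{\sqrt{2\pi\sigma^2n}}\Bigl(e^{-(k-cn)^2/(2\sigma^2n)}+o(1)\Bigr).$$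

The displayed expansion in Theorem 1 says that $\mathbb Ee^{tX_n}$ behaves like an $n$-th power, $(\rho(1)/\rho(e^t))^n$ up to a smooth factor, and such a "quasi-power" has Gaussian fluctuations. So the first task is to get hold of $M(z,u)$ for $u\ne1$.

## 3. Block weights that do not collapse

Fix $u\in\mathbb C$. The root vertex needs separate treatment, so let $C=C(z,u)$ count rooted maps by $z^{\#\text{edges}}u^{\#\text{cut vertices}\ne\text{root vertex}}$. Define
$$\Phi(y)=\sum_b z^{e(b)}y^{\deg(\mathrm{root})}\prod_{w\neq\mathrm{root}}\bigl(uC^{\deg w}+1-u\bigr),$$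
the sum running over non-separable rooted maps $b$. In the root-block decomposition, a non-root vertex $w$ of $b$ has $\deg w$ corners. If all its pieces are empty it contributes $1$; otherwise it is a cut vertex and contributes an extra $u$. In total it contributes $1+u(C^{\deg w}-1)$. The root vertex contributes $C^{\deg}$ if its own status is ignored and $1+u(C^{\deg}-1)$ if it is counted. Hence
$$C=1+\Phi(C),\qquad M=1+u\,\Phi(C)+(1-u)\,\Phi(1).\tag{1}$$
The first equation determines $C\in\mathbb C[[z]]$, because every summand of $\Phi$ has a factor $z$.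

*By hand.* With $C=1+2z+\cdots$, the link contributes $z(1+2uz)$ to $\Phi(1)$, the loop $z$ and the double edge $z^2$, so $\Phi(1)=2z+(1+2u)z^2+\cdots$. In $C$, the coefficient of $z^2$ is $7+2u$: the root is not the cut vertex in exactly two of the eight maps with a cut vertex (the end-rooted path, and the loop with pendant edge rooted at the pendant vertex). So $[z^2]M=u(7+2u)+(1-u)(1+2u)=1+8u$, as listed before.

The natural approach is now to feed a generating function of non-separable maps into (1). At $u=1$ this works: the product over all vertices of $C^{\deg w}$ is $C^{2e(b)}$, the degrees drop out, and $C=M$ solves $M=S(zM^2)$ with the one-variable series $S(x)=1+\sum_b x^{e(b)}$. For $u\ne1$ it stops exactly here. Expanding $\prod_w(uC^{\deg w}+1-u)$ produces, for every subset of the vertices of $b$, a power of $C$ whose exponent is the total degree of that subset. This is not a function of the number of edges, and we need the joint distribution of all vertex degrees.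

The other classical tool, contracting the root edge, does not see cut vertices directly. Three parallel edges have no cut vertex, but contracting one of them gives two loops at one vertex, which is a cut vertex. What contraction does see is vertex *degrees*. So we look for a problem about degrees, over all maps, whose block decomposition reproduces (1).

## 4. Trading cut vertices for degree weights

**Purpose.** We weight each non-root vertex of an arbitrary map by $u+(1-u)v^{\deg}$ and choose $v$ so that the second term is invisible on the level of blocks.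

For $v\in1+z\mathbb C[[z]]$ let $G(x)=G(z,x)\in\mathbb C[x][[z]]$ be the sum over all rooted maps of
$$z^{\#\text{edges}}x^{\deg(\mathrm{root})}\prod_{w\ne\mathrm{root}}\bigl(u+(1-u)v^{\deg w}\bigr).$$
For example $G(x)=1+z(x+x^2)+O(z^2)$, from the link and the loop. A map with at least one edge brings a factor $z$, so $[z^n]\frac1{G(z,v)}$ involves only coefficients of $v$ of order $<n$. Hence there is exactly one $v$ with
$$v\,G(v)=1,\tag{2}$$
and we fix it; it begins $v=1-2z+\cdots$.

**Lemma 1.** $C=G(1)$ and $\Phi(1)=\frac1v-1$. Consequently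
$$M=1+u(C-1)+(1-u)\bigl(\tfrac1v-1\bigr),\qquad C=G(1).\tag{3}$$

*Proof.* Decompose the maps counted by $G$ along their root block. A vertex of degree $d$ in the block, carrying pieces of root degrees $j_1,\dots,j_d$, has total degree $d+\sum j_i$. For a non-root vertex, summing $u+(1-u)v^{d+\sum j_i}$ over the weighted pieces gives $uG(1)^d+(1-u)(vG(v))^d$. For the root vertex one gets $(xG(x))^d$. Thus
$$G(x)=1+\sum_bz^{e(b)}(xG(x))^{\deg(\mathrm{root})}\prod_{w\neq\mathrm{root}}\bigl(uG(1)^{\deg w}+(1-u)(vG(v))^{\deg w}\bigr).$$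
Since $vG(v)=1$, each factor is $uG(1)^{\deg w}+1-u$. At $x=1$ the identity says that $G(1)$ satisfies the equation that determines $C$, so $G(1)=C$. Then the identity reads $G(x)=1+\Phi(xG(x))$. At $x=v$ it gives $\frac1v=G(v)=1+\Phi(1)$. Insert both in (1), using $\Phi(C)=C-1$. $\square$

## 5. The functional equation from the root edge

**Purpose.** Tutte's root-edge decomposition gives an equation for $G$ that determines the pair $(G,v)$.

**Lemma 2.** We have
$$G(x)=1+zx^2G(x)^2+zxu\,\frac{G(1)-xG(x)}{1-x}+zx(1-u)v\,\frac{vG(v)-xG(x)}{v-x},\tag{4}$$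
and $(G,v)$ is the unique solution of (4) and (2) in $\mathbb C[x][[z]]\times(1+z\mathbb C[[z]])$.

*Proof.* The vertex map gives $1$.

If the root edge is a loop, it separates the plane into two regions, each containing an arbitrary map attached to the root vertex. The root degree is $2$ plus the two root degrees, so the contribution is $zx^2G(x)^2$.

Suppose that the root edge $e$ is not a loop. Let the half-edges at the root vertex in counterclockwise order be $e,f_1,\dots,f_{k-1}$, and at the other end $e,g_1,\dots,g_{l-1}$. Contracting $e$ merges the two vertices into one, with counterclockwise order $f_1,\dots,f_{k-1},g_1,\dots,g_{l-1}$. Root the new map at the corner before the first of these. Its root degree is $d=k+l-2$. Conversely, take a map with a marked corner of root degree $d$, list the half-edges at the root counterclockwise from the marked corner, choose $k\in\{1,\dots,d+1\}$, and pull the first $k-1$ half-edges apart from the rest along a new edge. This undoes the contraction. So a map with root degree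 $d$ arises once for each pair of degrees $(k,\,d+2-k)$, $1\le k\le d+1$, root vertex first. The degrees of the other vertices do not change. Now
$$\sum_{k=1}^{d+1}x^k\bigl(u+(1-u)v^{d+2-k}\bigr)=ux\,\frac{1-x^{d+1}}{1-x}+(1-u)xv\,\frac{v^{d+1}-x^{d+1}}{v-x},$$
and summing over the contracted maps gives the last two terms of (4).

Uniqueness: the two divided differences are, coefficient by coefficient in $G$, polynomials in $x$ and $v$. Because of the factors $z$, equation (4) gives $[z^n]G$ from lower coefficients of $G$ and $v$ (and $[z^0]G=1$). Then $[z^n]v=[z^n]\frac1{G(v)}$ is determined by the coefficients of $G$ up to order $n$ and those of $v$ of order $<n$. $\square$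

## 6. A rational parametrization

Put $y=1/x$, $H=xG(x)$ and $\omega=1/v$. Since $\frac{x}{1-x}=\frac1{y-1}$ and $\frac{xv}{v-x}=\frac1{y-\omega}$, equation (4) becomes the quadratic equation $zH^2-T(y)H+Q(y)=0$ with
$$T(y)=y+\frac{zu}{y-1}+\frac{z(1-u)}{y-\omega},\qquad Q(y)=1+\frac{zuC}{y-1}+\frac{z(1-u)}{y-\omega},$$
where $C$ and $\omega$ are unknown. Here is an ansatz. Suppose that the curve of the two roots is rational, with a coordinate $\sigma$ such that $y=\frac1\sigma+p+q\sigma$; then $\sigma\mapsto\bar\sigma=1/(q\sigma)$ exchanges the two roots $h(\sigma)$ and $h(\bar\sigma)$. The branch we want is a power series in $x$, small at $x=0$ and finite at $x=1$ and $x=v$. Let $0,s,r$ be the corresponding values of $\sigma$. The sum of the roots is $T/z$, so the poles of $T$ must come from the other root: $h$ has its poles at $\infty,\bar s,\bar r$. This forces $h$ as a sum of partial fractions. The four unknowns $p,q,s,r$ are then tied by four conditions: the constant in $T$ matches, $h(\sigma)=\sigma+O(\sigma^2)$,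 $y(s)=1$ and $h(r)=1$. The ansatz needs no justification, because we now verify its outcome.

Consider the system
$$\begin{aligned}
&(a)\quad p=z\Bigl[\frac{us}{1-qs^2}+\frac{(1-u)r}{1-qr^2}\Bigr],\qquad (b)\quad q=z\Bigl[\frac{u}{1-qs^2}+\frac{1-u}{1-qr^2}\Bigr],\\
&(c)\quad s=1+ps+qs^2,\qquad (d)\quad r\Bigl[1-\frac{u\,q^2s^3r}{(1-qs^2)(1-qsr)}-\frac{(1-u)q^2r^4}{(1-qr^2)^2}\Bigr]=1 .
\end{aligned}$$
For fixed $u$ it has a unique solution with $p,q\in z\mathbb C[[z]]$ and $s,r\in1+z\mathbb C[[z]]$: (a), (b) give $[z^n]p,[z^n]q$ from lower coefficients, then (c) gives $[z^n]s$ and (d) gives $[z^n]r$, since $p,q$ have a factor $z$. It begins $p=z+\cdots$, $q=z+\cdots$, $s=1+2z+\cdots$, $r=1+O(z^2)$. Put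
$$y(\sigma)=\frac1\sigma+p+q\sigma,\qquad\omega=y(r),\qquad\bar\sigma=\frac1{q\sigma},$$
$$h(\sigma)=\frac qz\sigma-\frac{u\,qs^2\sigma}{(1-qs^2)(1-qs\sigma)}-\frac{(1-u)\,qr^2\sigma}{(1-qr^2)(1-qr\sigma)} .$$
Then $y(\bar\sigma)=y(\sigma)$, and $y(s)=1$ by (c). Substitute (b) for $q/z$ and use $1-qs^2-qs\sigma=(1-qs^2)(1-qs\sigma)-q^2s^3\sigma$, and the same with $r$. This gives
$$h(\sigma)=\sigma\Bigl[1-\frac{u\,q^2s^3\sigma}{(1-qs^2)(1-qs\sigma)}-\frac{(1-u)q^2r^3\sigma}{(1-qr^2)(1-qr\sigma)}\Bigr].\tag{5}$$
So $h(\sigma)=\sigma+O(\sigma^2)$ at $0$, and (d) says precisely that $h(r)=1$.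

**Lemma 3.** With $T(y)=y+\frac{zu}{y-1}+\frac{z(1-u)}{y-\omega}$ we have $zh(\sigma)+zh(\bar\sigma)=T(y(\sigma))$ as rational functions of $\sigma$. This holds for any elements $z,p,q,s,r$ of a field with $z,q,s,r\ne0$ and non-zero denominators that satisfy (a) and (c).

*Proof.* Put $a=qs\sigma$ and $b=qs\bar\sigma=s/\sigma$, so $ab=qs^2$. Then
$$y-1=y(\sigma)-y(s)=(\sigma-s)\Bigl(q-\frac1{\sigma s}\Bigr)=-\frac1s(1-a)(1-b).$$
On the other hand $1-\frac1{1-a}-\frac1{1-b}=\frac{ab-1}{(1-a)(1-b)}$. Therefore
$$\frac1{y-1}=\frac{s}{1-qs^2}\Bigl[1-\frac1{1-a}-\frac1{1-b}\Bigr]=-\frac s{1-qs^2}\Bigl[1+\frac{qs\sigma}{1-qs\sigma}+\frac{qs\bar\sigma}{1-qs\bar\sigma}\Bigr].$$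
The same computation with $r$ and $\omega=y(r)$ gives $\frac1{y-\omega}$. Also $y=q\sigma+q\bar\sigma+p$. In $T$ the constant terms are $p-\frac{zus}{1-qs^2}-\frac{z(1-u)r}{1-qr^2}=0$ by (a), and what remains is $zh(\sigma)+zh(\bar\sigma)$. $\square$

**Proposition 4.** As formal power series in $z$,
$$C=h(s),\qquad\frac1v=\omega=\frac1r+p+qr,\qquad M=1+u(h(s)-1)+(1-u)(\omega-1).$$

*Proof.* **Step 1: position of the poles.** Let $K=\mathbb C((z))$ with algebraic closure $\overline K$. Here $s-r=2z+\cdots\neq0$, the elements $s,r$ have valuation $0$, and $\bar s=\frac1{qs}$, $\bar r=\frac1{qr}$ have valuation $-1$. So $0,\infty,s,r,\bar s,\bar r$ are distinct. The derivatives $y_\sigma(s)=q-s^{-2}$ and $y_\sigma(r)=q-r^{-2}$ are non-zero, so $y$ is a local coordinate at $s$ and at $r$. Since $y(\sigma)=y(s)$ only for $\sigma\in\{s,\bar s\}$, also $\omega\neq1$.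

**Step 2: the product of the two roots.** Let $\tilde Q=zh(\sigma)h(\bar\sigma)$. It is invariant under $\sigma\mapsto\bar\sigma$. As $[\overline K(\sigma):\overline K(y)]=2$, the field of invariants is $\overline K(y)$, and $\tilde Q$ is a rational function of $y$. The poles of $h$ are among $\bar s,\bar r,\infty$, hence the poles of $\tilde Q$ are among $y\in\{1,\omega,\infty\}$.

At $\sigma=0$, where $y=\infty$, we have $h(\sigma)=\sigma+O(\sigma^2)$ and, by Lemma 3, $h(\bar\sigma)=T/z-h(\sigma)=\frac1{z\sigma}(1+O(\sigma))$. So $\tilde Q$ has the value $1$ at $y=\infty$. At $\sigma=s$ write $\tilde Q=h(\sigma)(T-zh(\sigma))$; here $h$ is regular and $T$ has pole part $\frac{zu}{y-1}$, so $\tilde Q$ has pole part $\frac{zu\,h(s)}{y-1}$. In the same way its pole part at $r$ is $\frac{z(1-u)h(r)}{y-\omega}$, and $h(r)=1$. Hence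
$$\tilde Q=1+\frac{zu\,h(s)}{y-1}+\frac{z(1-u)}{y-\omega}.$$
Insert this and Lemma 3 in the trivial identity $zh(\sigma)^2-\bigl(zh(\sigma)+zh(\bar\sigma)\bigr)h(\sigma)+zh(\sigma)h(\bar\sigma)=0$. We find that $H=h(\sigma)$ satisfies in $K(\sigma)$
$$yH=1+zH^2+zu\,\frac{h(s)-H}{y-1}+z(1-u)\frac{1-H}{y-\omega}.\tag{6}$$

**Step 3: back to power series in $z$ over $\mathbb C[x]$.** Let $\sigma(x)\in x\,\mathbb C[x][[z]]$ be the unique solution in $\mathbb C[x][[z]]$ of $\sigma=x(1+p\sigma+q\sigma^2)$; then $y(\sigma(x))=1/x$. The element $x$ of $\mathbb C(x)((z))$ is transcendental over $K$: if $\sum_ia_i(z)x^i=0$, compare coefficients of each power of $z$. Since $x\in K(\sigma(x))$, also $\sigma(x)$ is transcendental. So $\sigma\mapsto\sigma(x)$ embeds $K(\sigma)$ in $\mathbb C(x)((z))$, and (6) may be evaluated at $\sigma(x)$. By (5), where $1-qs\sigma(x)$ and $1-qr\sigma(x)$ are invertible in $\mathbb C[x][[z]]$, the series $H(x)=h(\sigma(x))$ lies in $x\,\mathbb C[x][[z]]$. Put $\tilde G=H/x\in\mathbb C[x][[z]]$ and $\tilde v=1/\omega\in1+z\mathbb C[[z]]$.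

For $x_0\in\{1,\tilde v\}$ the equation $\sigma=x_0(1+p\sigma+q\sigma^2)$ has exactly one solution in $\mathbb C[[z]]$, and $\sigma(x_0)$ is one. For $x_0=1$ the solution is $s$ by (c); for $x_0=\tilde v$ it is $r$, since $y(r)=\omega=1/\tilde v$. So $\sigma(1)=s$ and $\sigma(\tilde v)=r$, whence $\tilde G(1)=h(s)$ and $\tilde v\tilde G(\tilde v)=h(r)=1$. With $y=1/x$, $\omega=1/\tilde v$ and $H=x\tilde G$, equation (6) is exactly (4) for $(\tilde G,\tilde v)$, because $\frac1{1/x-1}=\frac x{1-x}$ and $\frac1{1/x-1/\tilde v}=\frac{x\tilde v}{\tilde v-x}$. By the uniqueness in Lemma 2, $(\tilde G,\tilde v)=(G,v)$. Now use (3). $\square$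

*By hand.* To second order $p=z+(1+2u)z^2$, $q=z+z^2$, $s=1+2z+(8+2u)z^2$, $r=1+z^2$. So $h(s)=s(1-z^2+\cdots)=1+2z+(7+2u)z^2+\cdots$ and $\omega=1+2z+(1+2u)z^2+\cdots$, which are the values of $C$ and $1+\Phi(1)$ found in Section 3.

## 7. One complex parameter

**Purpose.** We solve the system in terms of the single variable $\eta=qs^2$ and make everything analytic on a disc containing $|\eta|\le\frac14$.

Put $\eta=qs^2$ and $\lambda=r/s$, so $qsr=\eta\lambda$ and $qr^2=\eta\lambda^2$. Put
$$P=\frac u{1-\eta}+\frac{1-u}{1-\eta\lambda^2},\qquad\Lambda=\frac u{1-\eta}+\frac{(1-u)\lambda}{1-\eta\lambda^2},\qquad s=1+\eta+\frac{\eta\Lambda}P,$$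
$$\Psi(\eta,u,\lambda)=\lambda s\Bigl[1-\frac{u\eta^2\lambda}{(1-\eta)(1-\eta\lambda)}-\frac{(1-u)\eta^2\lambda^4}{(1-\eta\lambda^2)^2}\Bigr]-1 .$$
If $\Psi=0$, then
$$r=\lambda s,\qquad q=\frac\eta{s^2},\qquad p=\frac{\eta\Lambda}{Ps},\qquad z=\frac\eta{Ps^2}\tag{7}$$
satisfy (a)–(d). Indeed $zP=\eta/s^2=q$ is (b), $zs\Lambda=p$ is (a), $1+ps+qs^2=1+\frac{\eta\Lambda}P+\eta=s$ is (c), and $\Psi=0$ is (d).

**Step 1: the case $u=1$.** Here $P=\Lambda=\frac1{1-\eta}$, $s=1+2\eta$ and, clearing denominators, $\Psi=-\hat Q/\bigl((1-\eta)(1-\eta\lambda)\bigr)$ with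
$$\hat Q=\eta(1+2\eta)\lambda^2-(1-\eta)(1+3\eta)\lambda+(1-\eta).$$
Its discriminant in $\lambda$ is $\delta(\eta)=(1-\eta)(1+\eta-5\eta^2-9\eta^3)$. For $|\eta|\le\frac14$ the second factor has modulus at least $1-\frac14-\frac5{16}-\frac9{64}=\frac{19}{64}>0$. So $\sqrt\delta$, with value $1$ at $0$, is analytic on a slightly larger disc. Let
$$\lambda_0(\eta)=\frac{2(1-\eta)}{(1-\eta)(1+3\eta)+\sqrt{\delta(\eta)}}.$$
The denominator times its conjugate $(1-\eta)(1+3\eta)-\sqrt\delta$ is $4\eta(1+2\eta)(1-\eta)$, which vanishes in the disc only at $\eta=0$, where the denominator is $2$. So $\lambda_0$ is analytic and non-vanishing, $\lambda_0(0)=1$, and it is a root of $\hat Q$, namely $\frac{(1-\eta)(1+3\eta)-\sqrt\delta}{2\eta(1+2\eta)}$ for $\eta\ne0$. It is a simple root because $\hat Q_\lambda(\lambda_0)=-\sqrt\delta\neq0$. At $\eta=\frac14$ we have $\delta=\frac{153}{256}$, and $\sqrt\delta=\frac{3\sqrt{17}}{16}>0$ since $\delta>0$ on $[0,\frac14]$. So $\lambda_0(\frac14)=\frac8{7+\sqrt{17}}=\frac{7-\sqrt{17}}4$.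

**Step 2: no denominator vanishes on $|\eta|\le\frac14$ at $u=1$.** If $\eta\lambda_0=1$, then substitution gives $\hat Q=1+2\eta\ne0$, a contradiction. If $\eta\lambda_0^2=1$, then $\hat Q=0$ reads $2+\eta=(1-\eta)(1+3\eta)\lambda_0$. Squaring and multiplying by $\eta$ gives $1-6\eta^2-13\eta^3+9\eta^4=0$, but the modulus of the left side is at least $1-\frac6{16}-\frac{13}{64}-\frac9{256}=\frac{99}{256}>0$. Finally $P=\frac1{1-\eta}$ and $s=1+2\eta$ are non-zero. By compactness all of this, and $\Psi_\lambda\neq0$ on the graph of $\lambda_0$, remains true on a slightly larger disc.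

**Step 3: a uniform implicit function theorem.** We will need it twice.

**Lemma 5.** Let $K\subset\mathbb C$ be compact, $w_0$ analytic on an open neighborhood $U$ of $K$, and $f(\zeta,u,w)$ analytic near $\{(\zeta,1,w_0(\zeta)):\zeta\in U\}$ with $f=0\ne f_w$ on this set. Then for all small $\gamma>0$ there is $\varepsilon(\gamma)>0$ such that for $|u-1|<\varepsilon(\gamma)$ and $\zeta$ in a neighborhood of $K$ the function $f(\zeta,u,\cdot)$ has exactly one root $w(\zeta,u)$ in $|w-w_0(\zeta)|<\gamma$, and it is analytic in $(\zeta,u)$.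

*Proof.* Let $K'\subset U$ be a compact neighborhood of $K$. Write $f(\zeta,1,w)=(w-w_0(\zeta))g(\zeta,w)$; since $g(\zeta,w_0(\zeta))=f_w\neq0$ on the compact set $K'$, for small $\gamma$ we have $g\ne0$ for $\zeta\in K'$, $|w-w_0(\zeta)|\le\gamma$. So $w_0(\zeta)$ is the only zero there, it is simple, and $|f(\zeta,1,w)|$ is bounded below on $|w-w_0(\zeta)|=\gamma$. By uniform continuity $|f(\zeta,u,w)-f(\zeta,1,w)|$ is smaller than this bound for $u$ near $1$, and Rouché's theorem gives exactly one root. It equals $\frac1{2\pi i}\oint w\frac{f_w}f\,dw$ over $w=w_0(\zeta)+\gamma e^{i\theta}$, which is analytic in $(\zeta,u)$. $\square$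

**Step 4: the parametrization for $u$ near $1$.** Lemma 5 with $f=\Psi$ gives $\varepsilon,\varepsilon'>0$ and an analytic $\lambda(\eta,u)$ on $|\eta|<\frac14+2\varepsilon'$, $|u-1|<\varepsilon$ with $\Psi=0$ and $\lambda(\eta,1)=\lambda_0(\eta)$. As $\Psi(0,u,\lambda)=\lambda-1$, we have $\lambda(0,u)=1$. Decreasing $\varepsilon$ and $\varepsilon'$, no denominator vanishes, so $s,r,p,q$, the function $Z(\eta,u)=\frac\eta{Ps^2}$, and
$$h(s)=s\Bigl[1-\frac{u\eta^2}{(1-\eta)^2}-\frac{(1-u)\eta^2\lambda^3}{(1-\eta\lambda^2)(1-\eta\lambda)}\Bigr],\qquad\omega=\frac1r+p+qr,$$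
$$\mathcal M(\eta,u)=1+u(h(s)-1)+(1-u)(\omega-1)$$
are analytic there. They are therefore bounded on $|\eta|\le\frac14+\varepsilon'$, $|u-1|\le\varepsilon/2$. At $\eta=0$: $s=r=\omega=1$, $p=q=0$.

*Example.* At $u=1$ we get $Z=\frac{\eta(1-\eta)}{(1+2\eta)^2}$ and $\mathcal M=h(s)=(1+2\eta)\frac{1-2\eta}{(1-\eta)^2}=\frac{1-4\eta^2}{(1-\eta)^2}$. With $\eta=z+5z^2+\cdots$ this is $1+2\eta-\eta^2+\cdots=1+2z+9z^2+\cdots$, as it should be.

## 8. Analytic continuation of $M(z,u)$ to a slit disc

**Purpose.** We invert $z=Z(\eta,u)$ on a domain reaching beyond the dominant singularity $\rho(u)$, uniformly in $u$.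

At $u=1$,
$$Z_\eta=\frac{1-4\eta}{(1+2\eta)^3},\qquad Z(\tfrac14,1)=\tfrac1{12},\qquad Z_{\eta\eta}(\tfrac14,1)=-\tfrac{32}{27}.$$

**Step 1: inversion at $u=1$ in the closed disc.** Let $\eta_0(z)$ be the power series solution of $\eta=z(1+2\eta)^2/(1-\eta)$. Its coefficients are non-negative and $\eta_0=z+5z^2+\cdots$. On $[0,\frac14]$ the function $Z(\cdot,1)$ increases from $0$ to $\frac1{12}$, with $Z_\eta>0$ on $[0,\frac14)$. So its inverse is real-analytic on $[0,\frac1{12})$ and equals $\eta_0$ up to the radius of convergence. If this radius were smaller than $\frac1{12}$, then $\eta_0$ would be analytic at that point, against Pringsheim's theorem. So the radius is at least $\frac1{12}$, and by monotone convergence $\eta_0(\frac1{12})=\frac14$.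

Hence $|\eta_0(z)|<\frac14$ for $|z|\le\frac1{12}$, $z\neq\frac1{12}$: inside by $|\eta_0(z)|\le\eta_0(|z|)$, and on the circle because $|z+5z^2|<|z|+5|z|^2$ unless $z>0$. At a point $a\ne\frac1{12}$ of the circle $Z_\eta(\eta_0(a),1)\neq0$, so $Z(\cdot,1)$ has a local inverse near $\eta_0(a)$. Since $\eta_0$ is continuous on the closed disc and $Z(\eta_0(z),1)=z$ there, this local inverse continues $\eta_0$ to a disc around $a$.

**Step 2: inversion at the critical point, for $u$ near $1$.** By the implicit function theorem $Z_\eta(\eta,u)=0$ has a unique solution $\eta_c(u)$ near $\frac14$, analytic in $u$. Put $\rho(u)=Z(\eta_c(u),u)$, so $\rho(1)=\frac1{12}$. Then $1-Z/\rho=(\eta_c-\eta)^2k(\eta,u)$ with $k$ analytic and $k(\frac14,1)=12\cdot\frac{16}{27}>0$. Inverting $\xi=(\eta_c-\eta)\sqrt k$ we get $\eta=\eta_c(u)-\Theta(\xi,u)$ with $\Theta$ analytic for $|\xi|<\xi_0$ and $u$ near $1$, $\Theta(0,u)=0$, and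
$$Z\bigl(\eta_c(u)-\Theta(\xi,u),u\bigr)=\rho(u)(1-\xi^2).$$
Take $\xi_0$ so small that $|\eta_c-\Theta|\le\frac14+\varepsilon'$. Choose $\kappa>0$ such that, for $u$ near $1$, $|z-\frac1{12}|<3\kappa$ implies $|1-z/\rho(u)|<\xi_0^2$. With the principal root define
$$\eta^{loc}(z,u)=\eta_c(u)-\Theta\bigl(\sqrt{1-z/\rho(u)},u\bigr),\qquad|z-\tfrac1{12}|<3\kappa,\quad z\notin\rho(u)[1,\infty).$$
For $u=1$ and real $z<\frac1{12}$ near $\frac1{12}$, the value of $\xi$ at $\eta_0(z)<\frac14$ is positive with square $1-12z$, so $\eta^{loc}(z,1)=\eta_0(z)$. By the identity theorem $\eta^{loc}(\cdot,1)$ continues $\eta_0$.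

**Step 3: gluing at $u=1$.** Cover the compact arc $\{|z|=\frac1{12},|z-\frac1{12}|\ge\kappa\}$ by finitely many discs $D_a$ with centers $a$ on the arc and radii $<\kappa$, to which $\eta_0$ continues. Since $\operatorname{Re}a\le\frac1{12}$, the distance of $a$ from $[\frac1{12},\infty)$ is $|a-\frac1{12}|\ge\kappa$, so $D_a$ misses this slit. If two of these discs meet, or one of them meets the disc $|z-\frac1{12}|<3\kappa$, the intersection is convex, avoids the slit, and contains a point of the open chord between the two centers. The chord lies in $|z|<\frac1{12}$, where both functions equal $\eta_0$, so they agree on the whole intersection. The disc $|z|<\frac1{12}$, the $D_a$ and the disc $|z-\frac1{12}|<3\kappa$ together cover $|z|\le\frac1{12}$. Hence for some $\delta_0<\kappa/2$ the function $\eta_0$ is analytic on $\Omega_0=\{|z|<\frac1{12}+2\delta_0\}\setminus[\frac1{12},\infty)$ and agrees with $\eta^{loc}(\cdot,1)$ on $\Omega_0\cap\{|z-\frac1{12}|<3\kappa\}$. Put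
$$K=\{|z|\le\tfrac1{12}+\delta_0,\ |z-\tfrac1{12}|\ge\kappa\}.$$
Then $K\subset\Omega_0$, because a real point $z\ge\frac1{12}$ of $K$ would satisfy $\kappa\le z-\frac1{12}\le\delta_0$. By continuity, after decreasing $\delta_0$, $|\eta_0|<\frac14$ on $K$, hence $Z_\eta(\eta_0,1)\ne0$ there.

**Step 4: $u$ near $1$.** Apply Lemma 5 to $f=Z(\eta,u)-z$, $w_0=\eta_0$ on $K$ with a small $\gamma\le\varepsilon'$. We get $\eta(z,u)$ analytic near $K$ with $Z(\eta(z,u),u)=z$ and modulus at most $\frac14+\varepsilon'$; and $\eta(0,u)=0$, since $Z(0,u)=0$. On the compact set $K\cap\{|z-\frac1{12}|\le2\kappa\}$ the numbers $1-12z$ stay away from $(-\infty,0]$, so $\eta^{loc}(z,u)\to\eta_0(z)$ uniformly as $u\to1$. As $\eta^{loc}(z,u)$ is a root of $Z(\cdot,u)=z$, uniqueness gives $\eta^{loc}(z,u)=\eta(z,u)$ there for $u$ near $1$. Also, for $u$ near $1$, the part of $\rho(u)[1,\infty)$ in $|z|<\frac1{12}+\delta_0$ lies in $|z-\frac1{12}|<\kappa$. So the two functions together define an analytic $\eta(z,u)$ on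
$$\Omega_u=\{|z|<\tfrac1{12}+\delta_0\}\setminus\rho(u)[1,\infty),$$
with $|\eta(z,u)|\le\frac14+\varepsilon'$.

**Proposition 6.** For $u$ near $1$, $M(z,u)=\mathcal M(\eta(z,u),u)$ near $z=0$, and the right side is analytic on $\Omega_u$ and bounded uniformly in $u$.

*Proof.* Analyticity and the bound are clear from Section 7, Step 4. Near $z=0$ the functions (7) taken at $\eta=\eta(z,u)$ solve (a)–(d), with $p,q=O(z)$ and $s,r=1+O(z)$. By uniqueness their Taylor series are the formal series of Section 6, and Proposition 4 applies. $\square$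

## 9. The square-root term vanishes for every $u$ near $1$

Near $z=\rho(u)$ we have $M(z,u)=\mathcal M(\eta_c(u)-\Theta(\xi,u),u)$ with $\xi=\sqrt{1-z/\rho(u)}$. A priori this has a term in $\xi^1$, and wherever its coefficient is non-zero the coefficients $[z^n]M$ are of order $n^{-3/2}\rho^{-n}$, not $n^{-5/2}\rho^{-n}$. At $u=1$ the term is absent, as one checks by hand:
$$\partial_\eta\frac{1-4\eta^2}{(1-\eta)^2}=\frac{2-8\eta}{(1-\eta)^3}=0\quad\text{at }\eta=\tfrac14 .$$
That is not enough: uniformity near $u=1$ needs it for every $u$ near $1$, and $\eta_c(u)$, $\lambda(\eta,u)$ are not explicit enough for a direct check. The way out is to differentiate the structure of Lemma 3 instead of formulas. At $\eta_c$ the derivative of $z$ is $0$, so along $\eta$ the equation is stationary except for $\omega$; the symmetry under $\sigma\mapsto\bar\sigma$ then leaves no room for any change at all.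

**Lemma 7.** For $u$ near $1$, $\partial_\eta\mathcal M(\eta_c(u),u)=0$.

*Proof.* Fix $u$ near $1$. Regard $z=Z,p,q,s,r,\omega$ and $C:=h(s)$ as functions of $\eta$ near $\eta_c(u)$. A prime denotes $d/d\eta$ at $\eta=\eta_c(u)$, so $z'=0$.

**Step 1: the derivative at constant $y$.** For $f(\sigma,\eta)$ put $\mathfrak Df=f_\eta-f_\sigma\,y_\eta/y_\sigma$. Then $\mathfrak Dy=0$. We claim $\mathfrak D[h(\bar\sigma)]=(\mathfrak Dh)(\bar\sigma)$. Write $\tau(\sigma,\eta)=\bar\sigma$. Differentiating $y(\tau,\eta)=y(\sigma,\eta)$ in $\eta$ and in $\sigma$ gives $y_\sigma(\tau)\tau_\eta+y_\eta(\tau)=y_\eta(\sigma)$ and $y_\sigma(\tau)\tau_\sigma=y_\sigma(\sigma)$. Hence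
$$\tau_\eta-\tau_\sigma\frac{y_\eta(\sigma)}{y_\sigma(\sigma)}=\frac{y_\eta(\sigma)-y_\eta(\tau)}{y_\sigma(\tau)}-\frac{y_\eta(\sigma)}{y_\sigma(\tau)}=-\frac{y_\eta(\tau)}{y_\sigma(\tau)},$$
and $\mathfrak D[h(\tau)]=h_\eta(\tau)+h_\sigma(\tau)\bigl(\tau_\eta-\tau_\sigma\frac{y_\eta}{y_\sigma}\bigr)=(\mathfrak Dh)(\tau)$. Lemma 3 holds identically in $\eta$, because (a) and (c) do. Apply $\mathfrak D$ to it at $\eta_c$, where $z'=0$, and divide by $z$:
$$\mathfrak Dh(\sigma)+\mathfrak Dh(\bar\sigma)=\frac{(1-u)\,\omega'}{(y-\omega)^2}.\tag{8}$$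

**Step 2: special points.** At $(u,\eta)=(1,\frac14)$ we have $z=\frac1{12}$, $q=\frac19$, $s=\frac32$, $\bar s=6$, $r=\frac{3(7-\sqrt{17})}8\in(1,1.2)$, $\bar r=\frac9r\in(7.5,9)$ and $\pm q^{-1/2}=\pm3$. So for $u$ near $1$ and $\eta=\eta_c(u)$ the points $0,s,\bar s,r,\bar r,\pm q^{-1/2}$ are distinct. In particular $\omega=y(r)\neq y(s)=1$.

**Step 3: poles of $\mathfrak Dh$.** We have $\frac{y_\eta}{y_\sigma}=-\frac{\sigma^2(p'+q'\sigma)}{1-q\sigma^2}$. At $0$: $h=\sigma+O(\sigma^2)$ for all $\eta$, by (5), so $h_\eta=O(\sigma^2)$, and with $y_\eta/y_\sigma=O(\sigma^2)$ we get $\mathfrak Dh=O(\sigma^2)$. At $\pm q^{-1/2}$ it has at most simple poles. At $s$ and $r$ it is regular, since $h$ has poles only at $\bar s,\bar r,\infty$ and $y_\sigma\ne0$ at $s,r$. By (8), and regularity at $s$ and $r$, it is regular at $\bar s$ (where $y=1\ne\omega$) and has at most a double pole at $\bar r$. There are no other poles in $\mathbb C$.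

**Step 4: an antisymmetric function.** Let $J=\mathfrak Dh-\frac12\frac{(1-u)\omega'}{(y-\omega)^2}$. By (8), $J(\bar\sigma)=-J(\sigma)$. Let $e(\sigma)=\frac1\sigma-q\sigma$. Then $e(\bar\sigma)=-e(\sigma)$ and $e^2=(y-p)^2-4q$, and $e$ vanishes exactly at $\pm q^{-1/2}$. The product $eJ$ is invariant, hence a rational function of $y$. At $\pm q^{-1/2}$ it is regular, because the zero of $e$ cancels the simple pole. At $\sigma=0$, where $y=\infty$, it is $O(\sigma^{-1})O(\sigma^2)=O(\sigma)$. It is regular at $s$ and $\bar s$, and at $r$ it has at most a double pole. So its only possible pole in $y$ is $y=\omega$, of order at most two, and it vanishes at $y=\infty$: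
$$eJ=\frac{a_2}{(y-\omega)^2}+\frac{a_1}{y-\omega}.$$

**Step 5: expansion at $r$.** Near $\sigma=r$ the function $y$ is a local coordinate; write $e=e_0+e_1(y-\omega)+e_2(y-\omega)^2+\cdots$ with $e_0=e(r)\neq0$. Since $\mathfrak Dh$ is regular at $r$, so is $e\,\mathfrak Dh=eJ+\frac12(1-u)\omega'\frac e{(y-\omega)^2}$. Comparing coefficients,
$$a_2=-\tfrac12(1-u)\omega'e_0,\qquad a_1=-\tfrac12(1-u)\omega'e_1,\qquad e_0\,\mathfrak Dh(r)=\tfrac12(1-u)\omega'e_2.$$
From $e^2=(y-p)^2-4q$ we get $\frac{de}{dy}=\frac{y-p}e$ and $\frac{d^2e}{dy^2}=\frac{e^2-(y-p)^2}{e^3}=-\frac{4q}{e^3}$, so $e_2=-2q/e(r)^3$ and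
$$\mathfrak Dh(r)=-(1-u)\,\omega'\,\frac q{e(r)^4}.$$

**Step 6: $\omega'=0$.** Differentiate $h(r)=1$ and $\omega=y(r)$ in $\eta$: $h_\eta(r)+h_\sigma(r)r'=0$ and $\omega'=y_\eta(r)+y_\sigma(r)r'$. Eliminating $r'$ gives $\mathfrak Dh(r)+\frac{h_\sigma(r)}{y_\sigma(r)}\omega'=0$. With Step 5,
$$\omega'\Bigl[\frac{h_\sigma(r)}{y_\sigma(r)}-(1-u)\frac q{e(r)^4}\Bigr]=0 .$$
At $u=1$, $\eta=\frac14$ we have $h(\sigma)=\frac43\sigma-\frac{\sigma}{3(1-\sigma/6)}$, so $h_\sigma(r)=\frac13\bigl(4-(1-\frac r6)^{-2}\bigr)\ne0$, because $0<\frac r6<\frac14$ gives $(1-\frac r6)^{-2}<\frac{16}9$. Moreover $y_\sigma(r)$ and $e(r)$ are finite and non-zero. So the bracket is non-zero for $u$ near $1$, and $\omega'=0$.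

**Step 7: everything is stationary.** Then $a_2=a_1=0$, so $J\equiv0$, and $J=\mathfrak Dh$, so $\mathfrak Dh\equiv0$. Differentiating $y(s)=1$ and $C=h(s)$ gives, by the same elimination, $C'=\mathfrak Dh(s)=0$. Hence $\partial_\eta\mathcal M=uC'+(1-u)\omega'=0$. $\square$

## 10. Uniform coefficient asymptotics and quasi-powers

**Proposition 8.** Uniformly for complex $u$ near $1$, $[z^n]M(z,u)=A(u)n^{-5/2}\rho(u)^{-n}(1+O(1/n))$, with $A$ and $\rho$ analytic and non-zero near $u=1$ and $\rho(1)=\frac1{12}$. With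
$$B(t)=\log\frac{\rho(1)}{\rho(e^t)},\qquad a(t)=\log\frac{A(e^t)}{A(1)}$$
we have, uniformly for complex $t$ near $0$,
$$\mathbb Ee^{tX_n}=e^{nB(t)+a(t)}\bigl(1+O(1/n)\bigr),\tag{9}$$
and $\mathbb EX_n=nB'(0)+O(1)$, $\operatorname{Var}X_n=nB''(0)+O(1)$.

*Proof.* **Step 1: singular expansion.** Near $z=\rho(u)$ the function $M(z,u)=\mathcal M(\eta_c(u)-\Theta(\xi,u),u)$ is analytic in $(\xi,u)$. The coefficient of $\xi$ is $-\Theta_\xi(0,u)\,\partial_\eta\mathcal M(\eta_c(u),u)=0$ by Lemma 7. So, uniformly for $u$ near $1$ and with analytic $m_j$,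
$$M(z,u)=m_0(u)+m_2(u)\xi^2+m_3(u)\xi^3+m_4(u)\xi^4+O(\xi^5).$$
Put $z=\rho(u)w$, so $\xi^2=1-w$. By Proposition 6 there is $\delta_1>0$ independent of $u$ such that
$$R_u(w)=M(\rho(u)w,u)-m_0-m_2(1-w)-m_3(1-w)^{3/2}-m_4(1-w)^2$$
is analytic in $\{|w|<1+\delta_1\}\setminus[1,\infty)$ and $|R_u(w)|\le K_2|1-w|^{5/2}$ for $|w|\le1+\frac{\delta_1}2$. Near $w=1$ this is the expansion; elsewhere it follows from boundedness.

**Step 2: transfer.** Integrate $R_u(w)w^{-n-1}$ over the contour that consists of the arc of $|w-1|=\frac1n$ outside the sector $|\arg(w-1)|<\frac\pi4$, the rays $w=1+te^{\pm i\pi/4}$, $t\ge\frac1n$, up to $|w|=1+\frac{\delta_1}2$, and the remaining arc of $|w|=1+\frac{\delta_1}2$. On the small arc $|w|^{-n-1}$ is bounded, $R_u=O(n^{-5/2})$, and the length is $O(1/n)$: contribution $O(n^{-7/2})$. On the rays $|w|\ge1+t/\sqrt2$, so the contribution is $O\bigl(\int_0^\infty t^{5/2}(1+t/\sqrt2)^{-n-1}dt\bigr)=O(n^{-7/2})$, a Beta integral. The large arc contributes an exponentially small amount. So $[w^n]R_u=O(n^{-7/2})$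 uniformly. The polynomial terms do not contribute for $n\ge3$, and $[w^n](1-w)^{3/2}=\frac{n^{-5/2}}{\Gamma(-3/2)}(1+O(\frac1n))$. Hence
$$[z^n]M(z,u)=\frac{m_3(u)}{\Gamma(-3/2)}n^{-5/2}\rho(u)^{-n}+O\bigl(n^{-7/2}|\rho(u)|^{-n}\bigr).$$
At $u=1$ the left side is $M_n\sim\frac2{\sqrt\pi}n^{-5/2}12^n$ by Stirling's formula, so $m_3(1)\neq0$, and $m_3(u)\ne0$ near $1$. Put $A=m_3/\Gamma(-\frac32)$.

**Step 3: quasi-powers and moments.** Divide the expansion at $u=e^t$ by that at $u=1$ to get (9). The factor $1+O(1/n)$ is analytic in $t$, so $\log\mathbb Ee^{tX_n}=nB(t)+a(t)+O(1/n)$ with an analytic error, whose first two derivatives at $0$ are $O(1/n)$ by Cauchy's estimates. The first two derivatives of the left side at $0$ are the mean and the variance. $\square$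

Put $\sigma^2=B''(0)$. (The letter $\sigma$ no longer denotes a coordinate.)

## 11. Switching two-edge pieces, and the proof of Theorem 1

**Purpose.** We show $\sigma^2>0$ by finding, inside a random map, linearly many independent fair coins that $X_n$ counts.

**Switching class.** Let $P_\circ$ and $Q_\circ$ be the path with two edges rooted at an end vertex and at the middle vertex; each is exactly one rooted map. $P_\circ$ has one cut vertex different from its root vertex, $Q_\circ$ has none. Iterate the root-block decomposition (decompose the pieces, the pieces of the pieces, and so on), and let $N(m)$ be the number of pieces, at all levels and excluding $m$ itself, that equal $P_\circ$ or $Q_\circ$. For example, the link with $P_\circ$ inserted at its far vertex is a path with three edges rooted at an end; it has $N=1$. Replacing $P_\circ$ by $Q_\circ$ turns it into a star with three edges rooted at a leaf. The number of cut vertices drops from $2$ to $1$.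

In general, a piece that properly contains such a piece has at least $3$ edges, so the $N(m)$ pieces are not nested in one another. Replacing each of them independently by $P_\circ$ or $Q_\circ$ preserves the size, creates no new such pieces, hence preserves $N$, and by uniqueness of the decomposition yields $2^{N(m)}$ distinct maps. These form a switching class, and the classes partition the maps of size $n$. The root vertex of such a piece lies in a block of the surrounding map and in a block of the piece, so it is a cut vertex in either case. By Section 1 a non-root vertex of the piece is a cut vertex of $m$ if and only if it is one of the piece, so replacing $P_\circ$ by $Q_\circ$ decreases $X$ by exactly $1$. Writing $N_n$ for the value of $N$ on a uniform random map,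
$$\text{conditionally on the switching class,}\quad X_n=\text{const}+\mathrm{Bin}(N_n,\tfrac12).\tag{10}$$

**Lemma 9.** There are $\delta,\gamma,K_0>0$ with $\mathbb P(N_n\le\delta n)\le K_0e^{-\gamma n}$.

*Proof.* **Step 1: the block series is subcritical at $u=1$.** Recall $S(x)=1+\sum_bx^{e(b)}$ and $M(z)=M(z,1)=S(zM(z)^2)$; let $\rho=\frac1{12}$. Since $nM_n\rho^n=O(n^{-3/2})$, both $M(\rho)$ and $M'(\rho)$ are finite. All coefficients are non-negative, so $S$ converges at $x_c=\rho M(\rho)^2$. From $M'=S'(zM^2)(M^2+2zMM')$, letting $z\uparrow\rho$, $S'(x_c)$ is finite and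
$$2\rho M(\rho)S'(x_c)=\frac{2\rho MM'}{M^2+2\rho MM'}\Big|_{z=\rho}<1 .$$

**Step 2: an equation for the penalized series.** Let $\hat M(z)=\sum_mz^{e(m)}2^{-N(m)}$. A piece $m'$ of the root block contributes $2^{-N(m')}$, with an additional factor $\frac12$ if $m'\in\{P_\circ,Q_\circ\}$; and $N(P_\circ)=N(Q_\circ)=0$. So the series of one piece is $\hat M-2\cdot\frac12z^2=\hat M-z^2$, and $\hat M=S\bigl(z(\hat M-z^2)^2\bigr)$. Put $Y=\hat M-z^2$; then $Y=S(zY^2)-z^2$. Maps with at most two edges have $N=0$, so $[z^2]\hat M=9$, and $Y$ has non-negative coefficients. It is dominated by $M$, and $Y(\rho)\le M(\rho)-\rho^2<M(\rho)$.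

**Step 3: $Y$ has larger radius of convergence.** By Step 2, $\rho Y(\rho)^2<x_c$, and by Step 1 and monotonicity $2\rho Y(\rho)S'(\rho Y(\rho)^2)<1$. So $F(z,Y)=S(zY^2)-z^2-Y$ is analytic at $(\rho,Y(\rho))$ with $F_Y\ne0$ there. As $Y(z)\to Y(\rho)$ for $z\uparrow\rho$, the implicit function theorem shows that $Y$ continues analytically to a neighborhood of $\rho$. The radius of convergence of $Y$ is at least $\rho$; by Pringsheim's theorem it exceeds $\rho$.

**Step 4: conclusion.** Hence $\mathbb E2^{-N_n}=[z^n]\hat M/M_n\le K_0e^{-2\gamma n}$ for suitable $\gamma,K_0>0$. With $\delta=\gamma/\log2$, Markov's inequality gives $\mathbb P(N_n\le\delta n)\le2^{\delta n}\,\mathbb E2^{-N_n}\le K_0e^{-\gamma n}$. $\square$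

By (10), $\operatorname{Var}X_n\ge\mathbb E\bigl[\operatorname{Var}(X_n\mid\text{class})\bigr]=\frac14\mathbb EN_n\ge\frac\delta4n(1-o(1))$. With $\operatorname{Var}X_n=\sigma^2n+O(1)$ this gives $\sigma^2>0$.

**Proof of Theorem 1.** The expansion, $\mathbb EX_n=B'(0)n+O(1)$ and $\operatorname{Var}X_n=\sigma^2n+O(1)$ are Proposition 8, and $B'(0)=c$ is computed in Section 13. For fixed real $t$ apply (9) at $t/\sqrt{\operatorname{Var}X_n}=O(n^{-1/2})$. By Taylor expansion of $B$ and $a$,
$$\mathbb E\exp\Bigl(t\,\frac{X_n-\mathbb EX_n}{\sqrt{\operatorname{Var}X_n}}\Bigr)=\exp\Bigl(\frac{nB''(0)t^2}{2\operatorname{Var}X_n}+O(n^{-1/2})\Bigr)\to e^{t^2/2}.$$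
Convergence of the moment generating functions for all real $t$ gives convergence in distribution to $N(0,1)$. Since the exponential moments stay bounded, all powers are uniformly integrable, and all moments converge. Hwang's theorem gives Kolmogorov distance $O(n^{-1/2})$ for $(X_n-nB'(0))/\sqrt{nB''(0)}$. Passing to the exact mean and variance is a shift by $O(n^{-1/2})$ and a rescaling by $1+O(n^{-1})$, which changes the normal distribution function by only $O(n^{-1/2})$. $\blacksquare$

## 12. The local limit theorem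

**Purpose.** We control the characteristic function away from $0$ by the coins of Section 11 and near $0$ by (9).

Since $|\mathbb Ee^{it\,\mathrm{Bin}(N,1/2)}|=|\cos\frac t2|^N$, (10) and Lemma 9 give for $|t|\le\pi$
$$|\mathbb Ee^{itX_n}|\le\mathbb E|\cos\tfrac t2|^{N_n}\le|\cos\tfrac t2|^{\delta n}+K_0e^{-\gamma n}.$$
For each $t_0>0$ this is exponentially small, uniformly in $t_0\le|t|\le\pi$. For $|t|\le t_0$ with $t_0$ small we use (9) at $it$. As $B$ is real on the real axis, $\operatorname{Re}B(it)=-\frac{\sigma^2t^2}2+O(t^4)$, so $|\mathbb Ee^{itX_n}|\le K_1e^{-\sigma^2nt^2/4}$. Also $\varphi_n(t):=\mathbb Ee^{it(X_n-cn)/\sqrt{\sigma^2n}}\to e^{-t^2/2}$ for fixed $t$.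

**Proof of Theorem 2(ii).** In $\mathbb P(X_n=k)=\frac1{2\pi}\int_{-\pi}^\pi e^{-itk}\,\mathbb Ee^{itX_n}dt$ substitute $t\to t/\sqrt{\sigma^2n}$. With $x=(k-cn)/\sqrt{\sigma^2n}$,
$$\mathbb P(X_n=k)=\frac1{2\pi\sqrt{\sigma^2n}}\int_{|t|\le\pi\sqrt{\sigma^2n}}e^{-itx}\varphi_n(t)\,dt,\qquad e^{-x^2/2}=\frac1{\sqrt{2\pi}}\int_{-\infty}^\infty e^{-itx}e^{-t^2/2}\,dt .$$
Since $|e^{-itx}|=1$, the quantity $\bigl|\sqrt{2\pi\sigma^2n}\,\mathbb P(X_n=k)-e^{-x^2/2}\bigr|$ is at most $\frac1{\sqrt{2\pi}}$ times
$$\int_{|t|\le t_0\sqrt{\sigma^2n}}\bigl|\varphi_n(t)-e^{-t^2/2}\bigr|dt+\int_{t_0\sqrt{\sigma^2n}\le|t|\le\pi\sqrt{\sigma^2n}}|\varphi_n(t)|\,dt+\int_{|t|\ge t_0\sqrt{\sigma^2n}}e^{-t^2/2}dt .$$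
The first integral tends to $0$ by dominated convergence, with dominating function $K_1e^{-t^2/4}+e^{-t^2/2}$. The second is exponentially small, and the third tends to $0$. The bound does not depend on $k$. $\blacksquare$

## 13. The constants $c$ and $\sigma^2$

**Purpose.** We compute $B'(0)$ and $B''(0)$ from $\log\rho(u)=\log Z(\eta_c(u),u)$.

Write $\epsilon=1-u$, $w=\sqrt{17}$, $\beta=\frac{1-\eta}{1-\eta\lambda^2}$, $\theta=\frac\eta{1+2\eta}$. From Section 7, $P=\frac{1-\epsilon(1-\beta)}{1-\eta}$ and $\frac\Lambda P=\frac{1-\epsilon+\epsilon\beta\lambda}{1-\epsilon+\epsilon\beta}$, so $s=(1+2\eta)\Bigl(1-\theta\frac{\epsilon\beta(1-\lambda)}{1-\epsilon(1-\beta)}\Bigr)$. Hence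
$$L:=\log Z=\log\eta+\log(1-\eta)-\log\bigl(1-\epsilon(1-\beta)\bigr)-2\log s=l_0(\eta)+\epsilon l_1(\eta)+\epsilon^2l_2(\eta)+O(\epsilon^3),$$
where $\lambda=\lambda(\eta,1-\epsilon)$ also depends on $\epsilon$.

**Step 1: reduction to $l_1,l_1',l_2$.** As $L_\eta=0$ at $\eta_c$, we have $\frac d{d\epsilon}\log\rho=L_\epsilon$. Since $\frac{d\eta_c}{d\epsilon}=-L_{\epsilon\eta}/L_{\eta\eta}$, the second derivative is $L_{\epsilon\epsilon}-L_{\epsilon\eta}^2/L_{\eta\eta}$. At $\epsilon=0$, $\eta=\frac14$ these are $l_1$ and $2l_2-(l_1')^2/l_0''$, where $l_0''=-16-\frac{16}9+\frac{32}9=-\frac{128}9$. With $B(t)=\log\rho(1)-\log\rho(e^t)$ and $\epsilon=1-e^t$,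
$$c=B'(0)=l_1,\qquad\sigma^2=B''(0)=c-2l_2-\tfrac9{128}(l_1')^2.\tag{11}$$
From now on all quantities are at $\eta=\frac14$, $\epsilon=0$, unless they are shown as functions of $\eta$:
$$\lambda=\tfrac{7-w}4,\quad\lambda^2=\tfrac{33-7w}8,\quad\tfrac1{2-\lambda}=\tfrac{w-1}4,\quad\tfrac1{4-\lambda^2}=\tfrac{7w+1}{104},\quad\beta=\tfrac3{4-\lambda^2},\quad\theta=\tfrac16.$$

**Step 2: $c$.** The first-order term of $L$ is
$$l_1(\eta)=1-\beta+2\theta\beta(1-\lambda)=1-\frac{(1-\eta)(1+2\eta\lambda)}{(1+2\eta)(1-\eta\lambda^2)}.$$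
At $\frac14$ this is $1-\frac{2+\lambda}{4-\lambda^2}=1-\frac1{2-\lambda}$, so $c=\frac{5-\sqrt{17}}4$.

**Step 3: $l_1'$.** At $\eta=\frac14$, $\hat Q=0$ reads $\lambda^2=\frac72\lambda-2$. Implicit differentiation of $\hat Q=0$ gives
$$\lambda_\eta=-\frac{2\lambda^2-\lambda/2-1}{\frac34\lambda-\frac{21}{16}}=\frac{8(13\lambda-10)}{3w}=2w-\tfrac{26}3,$$
as the denominator is $-\frac{3w}{16}$ and the numerator is $\frac{13}2\lambda-5$. The logarithmic derivative of $1-l_1(\eta)$ at $\frac14$ is
$$-\tfrac83+\frac{4\lambda+\lambda_\eta}{2+\lambda}+\frac{4\lambda^2+2\lambda\lambda_\eta}{4-\lambda^2}=-\tfrac83+\frac{8\lambda}{4-\lambda^2}+\frac{\lambda_\eta}{2-\lambda}.$$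
Here $\frac{8\lambda}{4-\lambda^2}=\frac{12w-28}{13}$ and $\frac{\lambda_\eta}{2-\lambda}=\frac{32-8w}3$, so the sum is $\frac{228-68w}{39}$, and
$$l_1'=-\tfrac{w-1}4\cdot\tfrac{228-68w}{39}=\tfrac{346-74w}{39},\qquad\tfrac9{128}(l_1')^2=\tfrac{26601-6401w}{2704}.$$

**Step 4: $\lambda_\epsilon$ at fixed $\eta=\frac14$.** Put
$$\tau=\theta\beta(1-\lambda)=\tfrac{(7w+1)(w-3)}{832}=\tfrac{29-5w}{208},\qquad E_1=\tfrac\lambda{3(4-\lambda)},\qquad E_2=\tfrac{\lambda^4}{(4-\lambda^2)^2}.$$
At $\eta=\frac14$ the equation $\Psi=0$ is $\log\lambda+\log s+\log(1-(1-\epsilon)E_1-\epsilon E_2)=0$. At $\epsilon=0$ we have $s_\epsilon/s=-\tau$ and $\frac1{1-E_1}=\lambda s=\frac{3\lambda}2$. Since $\frac{dE_1}{d\lambda}=\frac4{3(4-\lambda)^2}$, differentiation in $\epsilon$ gives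
$$\lambda_\epsilon\Bigl[\tfrac1\lambda-\tfrac{2\lambda}{(4-\lambda)^2}\Bigr]=\tau-\tfrac{3\lambda}2(E_1-E_2).$$
The bracket is $\frac{7+w}8-\frac{31-7w}{16}=\frac{9w-17}{16}$. On the right, $\frac{3\lambda}2E_1=\frac{3\lambda}2-1=\frac{13-3w}8$. From $\frac{\lambda^2}{4-\lambda^2}=\frac{7w-25}{26}$ we get $E_2=\frac{729-175w}{338}$ and $\frac{3\lambda}2E_2=\frac{12117-2931w}{1352}$. So $\frac{3\lambda}2(E_1-E_2)=\frac{303w-1240}{169}$, and the right side is $\frac{29-5w}{208}-\frac{303w-1240}{169}=\frac{20217-4913w}{2704}$. As $\frac{16}{9w-17}=\frac{9w+17}{68}$,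
$$\lambda_\epsilon=\tfrac{20217-4913w}{2704}\cdot\tfrac{9w+17}{68}=\tfrac{98432w-408000}{183872}=\tfrac{1538w-6375}{2873}.$$

**Step 5: $l_2$.** With $\beta_\epsilon=\frac{2\lambda}{4-\lambda^2}\beta\lambda_\epsilon$, expanding both logarithms in $L$ to order $\epsilon^2$ gives
$$l_2=-\beta_\epsilon+\tfrac{(1-\beta)^2}2+2\theta\bigl(\beta_\epsilon(1-\lambda)-\beta\lambda_\epsilon+\beta(1-\lambda)(1-\beta)\bigr)+\tau^2 .$$
The terms with $\lambda_\epsilon$ are
$$-\beta_\epsilon\tfrac{2+\lambda}3-\tfrac{\beta\lambda_\epsilon}3=-\tfrac{\beta\lambda_\epsilon}3\Bigl[\tfrac{2\lambda}{2-\lambda}+1\Bigr]=-\tfrac{\beta\lambda_\epsilon}3\cdot\tfrac{2+\lambda}{2-\lambda}=-\tfrac{\lambda_\epsilon}{(2-\lambda)^2}.$$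
Since $c=1-\beta+2\tau$, the others are $\frac{(c-2\tau)^2}2+2\tau(c-2\tau)+\tau^2=\frac{c^2}2-\tau^2$. So $l_2=\frac{c^2}2-\tau^2-\frac{\lambda_\epsilon}{(2-\lambda)^2}$.

**Step 6: $\sigma^2$.** By (11),
$$\sigma^2=c-c^2+2\tau^2+\frac{2\lambda_\epsilon}{(2-\lambda)^2}-\tfrac9{128}(l_1')^2 .$$
The pieces are $c-c^2=\frac{(5-w)(w-1)}{16}=\frac{3w-11}8$, $2\tau^2=\frac{633-145w}{10816}$, and, with $\frac1{(2-\lambda)^2}=\frac{9-w}8$, $\frac{2\lambda_\epsilon}{(2-\lambda)^2}=\frac{(1538w-6375)(9-w)}{11492}=\frac{20217w-83521}{11492}$. On the common denominator $183872=8\cdot22984=10816\cdot17=11492\cdot16=2704\cdot68$ the numerators are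
$$68952w-252824,\qquad10761-2465w,\qquad323472w-1336336,\qquad-1808868+435268w,$$
with sum $825227w-3387267$. As $825227=169\cdot4883$, $3387267=169\cdot20043$ and $183872=169\cdot1088$,
$$\sigma^2=\frac{825227\,w-3387267}{183872}=\frac{4883\sqrt{17}-20043}{1088}\approx0.08284 .$$
This proves Theorem 2(i), and with $B'(0)=c$ it completes the proof of Theorem 1. $\blacksquare$
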